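# Boundary values of complex geodesics in convex domains

## A smooth boundary is not enough: disc, ball, bidisc, smoothed bidisc

Let $\Omega\subset\mathbb C^n$ be a bounded convex domain. Throughout, $\mathbb D$ is the open unit disc, $K_{\mathbb D}$ its Poincaré distance, and $K_\Omega$ the Kobayashi distance of $\Omega$. The facts needed about $K$ are these: holomorphic maps do not increase it; on $\mathbb D$ it is the Poincaré distance; on a bounded domain it is a genuine distance, finite and continuous on $\Omega\times\Omega$.

**Definition.** A *complex geodesic* of $\Omega$ is a holomorphic map $F:\mathbb D\to\Omega$ with $K_\Omega(F(\zeta_1),F(\zeta_2))=K_{\mathbb D}(\zeta_1,\zeta_2)$ for all $\zeta_1,\zeta_2\in\mathbb D$.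

By Lempert's work, any two distinct points of a bounded convex domain lie on a complex geodesic. So there are many of them, and we ask how they behave at the edge: does a complex geodesic extend continuously to $\overline{\mathbb D}$? The first guess is that this is a matter of boundary regularity: corners may cause trouble, but if $\partial\Omega$ is smooth, geodesics extend. We test this by hand.

*The case $n=1$.* Let $\psi:\mathbb D\to\Omega$ be a Riemann map. It is an isometry for the Kobayashi distances, so $\psi^{-1}\circ F$ is a holomorphic Poincaré isometry of $\mathbb D$ into itself, that is, an automorphism. Complex geodesics are Riemann maps of a bounded convex domain. They extend to homeomorphisms of the closures by Carathéodory's theorem, corners or not.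

*The ball $\mathbb B$.* Let $F$ be a complex geodesic with $F(0)=0$. Since $K_{\mathbb B}(0,z)=K_{\mathbb D}(0,|z|)$, we have $|F(\zeta)|=|\zeta|$, so $G(\zeta)=F(\zeta)/\zeta$ is holomorphic with $|G|^2\equiv1$. Then $0=\Delta|G|^2=4|G'|^2$, so $G$ is a constant unit vector $v$ and $F(\zeta)=\zeta v$. The automorphisms of $\mathbb B$ act transitively and extend smoothly to $\overline{\mathbb B}$, so every complex geodesic of the ball extends. What made this work is that the sphere contains no nonconstant holomorphic disc.

*The bidisc.* Let $g:\mathbb D\to\mathbb D$ be any holomorphic function and $F(\zeta)=(\zeta,g(\zeta))$. The projection $z\mapsto z_1$ maps the bidisc to $\mathbb D$ and sends $F(\zeta)$ to $\zeta$, so distances are squeezed: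
$$K_{\mathbb D}(\zeta_1,\zeta_2)\ge K(F(\zeta_1),F(\zeta_2))\ge K_{\mathbb D}(\zeta_1,\zeta_2).$$
Hence $F$ is a complex geodesic. If $g$ has no continuous extension, neither has $F$. One might blame the corners of the bidisc, but they are not responsible.

**Proposition 1.** For each $n\ge2$ there is a bounded convex domain in $\mathbb C^n$ with $\mathcal C^\infty$ boundary that has a complex geodesic with no continuous extension to $\overline{\mathbb D}$.

*Proof.* Let $\psi(t)=0$ for $t\le1$ and $\psi(t)=\int_1^te^{-1/(u-1)}\,du$ for $t>1$. This function is $\mathcal C^\infty$ and nondecreasing; it is convex because $\psi'$ is nondecreasing, and unbounded because $\psi'(t)\to1$ as $t\to\infty$. Put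
$$\Omega=\{z\in\mathbb C^n:\ |z_1|^2+\psi(|z_2|^2)+|z_3|^2+\dots+|z_n|^2<1\}.$$
The defining function is convex ($\psi$ is convex and nondecreasing, and $|z_2|^2$ is convex), so $\Omega$ is convex. It is bounded because $\psi$ is unbounded. Its gradient does not vanish on $\partial\Omega$: if some $z_j\neq0$ with $j\ne2$, the $z_j$-part is nonzero; if $z_j=0$ for all $j\ne2$, then $\psi(|z_2|^2)=1$, so $|z_2|>1$ and $\psi'(|z_2|^2)>0$, and the $z_2$-part is nonzero. So $\partial\Omega$ is $\mathcal C^\infty$.

Let $g(\zeta)=\frac12\exp\big(-\frac{1+\zeta}{1-\zeta}\big)$. Since $\operatorname{Re}\frac{1+\zeta}{1-\zeta}=\frac{1-|\zeta|^2}{|1-\zeta|^2}>0$ on $\mathbb D$, we have $|g|<\frac12$ there. Radially, $g(r)\to0$ as $r\to1$; but $g$ is continuous on $\overline{\mathbb D}\setminus\{1\}$ with $|g|=\frac12$ on $\partial\mathbb D\setminus\{1\}$. A continuous extension to $\overline{\mathbb D}$ would have both modulus $0$ and modulus $\frac12$ at $1$, so there is none. The map $F(\zeta)=(\zeta,g(\zeta),0,\dots,0)$ sends $\mathbb D$ into $\Omega$, because $\psi(|g|^2)=0$.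 The projection $z\mapsto z_1$ maps $\Omega$ into $\mathbb D$, and the squeeze used for the bidisc shows that $F$ is a complex geodesic. $\square$

So the first guess is wrong. What the two bad domains share is a flat complex disc in the boundary, such as $\{(1,w,0,\dots,0):|w|\le1\}$, along which the second component can wander. The corrected guess is to forbid exactly this flatness. The resulting question is taken from Anwoy Maitra, "On the continuous extension of Kobayashi isometries", arXiv:1907.02409 (2019).

## Complex tangent spaces, supporting functionals, and the theorems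

**Definition.** Let $\Omega$ be bounded and convex with $\mathcal C^1$ boundary, and let $T_\xi(\partial\Omega)$ be the tangent space at $\xi\in\partial\Omega$, a real linear subspace of $\mathbb C^n$. The *complex tangent space* is $T^{\mathbb C}_\xi(\partial\Omega)=T_\xi(\partial\Omega)\cap i\,T_\xi(\partial\Omega)$. The domain is *$\mathbb C$-strictly convex* if for every $\xi\in\partial\Omega$
$$\big(\xi+T^{\mathbb C}_\xi(\partial\Omega)\big)\cap\overline\Omega=\{\xi\}.$$

For $n=1$ the complex tangent space is $\{0\}$ and the condition is empty. The domain of Proposition 1 violates it at $\xi=(1,0,\dots,0)$, where the complex tangent space is $\{v_1=0\}$. Real segments in the boundary are allowed, provided they are not complex tangential.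

*Example (a $\mathbb C$-strictly convex domain with a segment in its boundary).* Let $S\subset\mathbb C$ be the stadium of all points at distance at most $1$ from the segment $[-i,i]$, and let $\mu$ be its Minkowski gauge. Since $S$ is symmetric and convex with $\mathcal C^1$ boundary, $\mu$ is a norm, $\mathcal C^1$ away from $0$, and $\mu^2$ is $\mathcal C^1$ and convex, with $d(\mu^2)_w=0$ only at $w=0$ (since $d\mu_w(w)=\mu(w)$). Let $\Omega=\{r<1\}\subset\mathbb C^2$ with $r=\mu(z_1)^2+|z_2|^2$. This is a bounded convex domain, and $dr\ne0$ on $\partial\Omega$. The segment $\{(1+iy,0):|y|\le1\}$ lies in $\partial\Omega$.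

The domain is $\mathbb C$-strictly convex. Indeed, let $p\in\partial\Omega$ and $q\in\overline\Omega$, $q\neq p$, with $v=q-p\in T_p^{\mathbb C}(\partial\Omega)$. The segment $[p,q]$ lies in $\overline\Omega$ and in the supporting hyperplane $p+T_p(\partial\Omega)$, hence in $\partial\Omega$, so $r=1$ on it. Two convex functions with constant sum along a segment are both affine there. Since $|z_2|^2$ is affine on the segment, $z_2$ is constant on it, so $v=(v_1,0)$ with $v_1\ne0$, and $\mu(z_1)^2$ is constant on it. Since $v$ and $iv$ both lie in $T_p(\partial\Omega)$, the differential $d(\mu^2)_{p_1}$ kills $v_1$ and $iv_1$, so it vanishes and $p_1=0$. Then $\mu(z_1)^2$ equals $0$ on the segment, contradicting $q_1=v_1\ne0$.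

It is convenient to speak of functionals. We write $|v|$ for the Euclidean norm on $\mathbb C^n$ and $|\ell|$ for the dual norm on $(\mathbb C^n)^*$.

**Definition.** A *supporting functional* of $\Omega$ at $p\in\partial\Omega$ is a nonzero $\mathbb C$-linear functional $\ell$ on $\mathbb C^n$ with $\operatorname{Re}\ell(z-p)\le0$ for all $z\in\Omega$, hence for all $z\in\overline\Omega$.

One always exists: take a real-linear functional $u\neq0$ with $u(z-p)\le0$ on $\Omega$ (Hahn–Banach) and set $\ell(z)=u(z)-iu(iz)$. Consider the condition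

$(*)$ for every $p\in\partial\Omega$ and every supporting functional $\ell$ at $p$: $\ \{z\in\overline\Omega:\ell(z-p)=0\}=\{p\}$.

**Remark.** If $\partial\Omega$ is $\mathcal C^1$, then $(*)$ is exactly $\mathbb C$-strict convexity. Let $\ell$ be a supporting functional at $p$. Along a $\mathcal C^1$ curve in $\partial\Omega$ through $p$ the function $\operatorname{Re}\ell(\cdot-p)$ has a maximum at $p$, so its derivative vanishes there, and the kernel of $\operatorname{Re}\ell$ is $T_p(\partial\Omega)$. This determines $\operatorname{Re}\ell$ up to a real factor, and the side on which $\Omega$ lies fixes the sign. So $\ell$ is unique up to positive multiples; we write $\ell_p$ for the one of norm $1$. Moreover $\ell(v)=0$ means $\operatorname{Re}\ell(v)=\operatorname{Re}\ell(iv)=0$, that is, $v\in T_p\cap iT_p=T^{\mathbb C}_p(\partial\Omega)$.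

Condition $(*)$ makes sense at corners. The lens $\{|z|<1,\ |z-e_1|<1\}$, with $e_1=(1,0,\dots,0)$, is strictly convex, so real supporting hyperplanes touch its closure at one point and $(*)$ holds. At a point $p$ with $|p|=|p-e_1|=1$ the functionals $\langle\cdot,p\rangle$ and $\langle\cdot,p-e_1\rangle$ are both supporting, and they are different elements of norm $1$.

**Theorem 2.** Let $\Omega\subset\mathbb C^n$ be bounded, convex, with $\mathcal C^1$ boundary, and $\mathbb C$-strictly convex. Then every complex geodesic of $\Omega$ extends continuously to $\overline{\mathbb D}$. Moreover, for every compact $K\subset\Omega$, the family of complex geodesics $F$ with $F(0)\in K$ is uniformly equicontinuous on $\mathbb D$.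

**Theorem 3.** Let $\Omega\subset\mathbb C^n$ be a bounded convex domain (no boundary regularity assumed) satisfying $(*)$. Then both conclusions of Theorem 2 hold. In addition, the extension $\overline F$ of each complex geodesic is a homeomorphism of $\overline{\mathbb D}$ onto its image, with $\overline F(\partial\mathbb D)\subset\partial\Omega$.

By Proposition 1, $\mathbb C$-strict convexity cannot be dropped from Theorem 2.

## Left inverses and two variational inequalities

This section does not use $(*)$; $\Omega$ is any bounded convex domain. Its purpose is to attach to a geodesic a holomorphic family of functionals and to extract from the Schwarz–Pick lemma how they behave.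

**Step 1 (left inverse).** This step produces a holomorphic retraction onto the parameter disc. Let $C_\Omega(z,w)=\sup K_{\mathbb D}(f(z),f(w))$, over all holomorphic $f:\Omega\to\mathbb D$, be the Carathéodory distance. By Lempert's theorem (Lempert 1982; Royden–Wong 1983; see Jarnicki–Pflug, *Invariant Distances and Metrics in Complex Analysis*), $C_\Omega=K_\Omega$ on bounded convex domains. Let $F$ be a complex geodesic. In the supremum defining $C_\Omega(F(0),F(1/2))$ we may normalize $f(F(0))=0$ by an automorphism of $\mathbb D$. By Montel a maximizing sequence has a limit $\rho_0$, which maps into $\overline{\mathbb D}$, and into $\mathbb D$ by the maximum principle since $\rho_0(F(0))=0$. So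
$$K_{\mathbb D}(0,\rho_0(F(1/2)))=C_\Omega(F(0),F(1/2))=K_\Omega(F(0),F(1/2))=K_{\mathbb D}(0,1/2),$$
that is, $|\rho_0(F(1/2))|=1/2$. The map $\rho_0\circ F:\mathbb D\to\mathbb D$ fixes $0$ and has equality in the Schwarz lemma at $1/2$, so it is a rotation. Composing $\rho_0$ with the inverse rotation gives a holomorphic $\rho:\Omega\to\mathbb D$ with $\rho\circ F=\mathrm{id}_{\mathbb D}$. Put
$$N(\zeta):=d\rho_{F(\zeta)}\in(\mathbb C^n)^*,\qquad N\text{ is holomorphic on }\mathbb D,\qquad N(\zeta)F'(\zeta)=1. \tag{1}$$

*Example.* In the ball with $F(\zeta)=\zeta v$, $|v|=1$, one can take $\rho(z)=\langle z,v\rangle$, so $N(\zeta)=\langle\cdot,v\rangle$ is constant. At the boundary point $\sigma v$, $|\sigma|=1$, the supporting functional is $\langle\cdot,\sigma v\rangle=\bar\sigma N$. So one should expect $\bar\zeta N(\zeta)$, and not $N(\zeta)$, to become supporting at the boundary. The next lemma says this in general.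

**Lemma 4 (moving toward a point of $\Omega$).** Let $z\in\Omega$, $\zeta\in\mathbb D$, $X(\zeta)=N(\zeta)(z-F(\zeta))$ and $a=X(0)$. Then
$$\operatorname{Re}\,\bar\zeta N(\zeta)(z-F(\zeta))\le|a|\,(1-|\zeta|^2).\tag{2}$$

*Proof.* For $t\in[0,1)$, convexity makes $f_t=\rho\circ((1-t)F+tz)$ a holomorphic map $\mathbb D\to\mathbb D$. Here $f_0=\mathrm{id}$ and $\partial_tf_t(\zeta)|_{t=0}=X(\zeta)$. By Schwarz–Pick,
$$\Phi(t)=\frac{f_t(\zeta)-f_t(0)}{1-\overline{f_t(0)}f_t(\zeta)}\quad\text{satisfies}\quad|\Phi(t)|\le|\zeta|=|\Phi(0)|.$$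
So the right derivative of $|\Phi|^2$ at $0$ is at most $0$: $\operatorname{Re}\bar\zeta\,\Phi'(0)\le0$. At $t=0$ the numerator is $\zeta$ with derivative $X(\zeta)-a$, and the denominator is $1$ with derivative $-\bar a\zeta$ (as $f_0(0)=0$). Hence $\Phi'(0)=X(\zeta)-a+\bar a\zeta^2$, and
$$\operatorname{Re}\bar\zeta X(\zeta)\le\operatorname{Re}\bar\zeta(a-\bar a\zeta^2)=\operatorname{Re}(a\bar\zeta)-|\zeta|^2\operatorname{Re}(\bar a\zeta)=(1-|\zeta|^2)\operatorname{Re}(a\bar\zeta)\le|a|(1-|\zeta|^2).\ \square$$

**Lemma 5 (moving toward a point of the geodesic).** For $\zeta\ne\eta$ in $\mathbb D$,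
$$\operatorname{Re}\frac{N(\zeta)(F(\eta)-F(\zeta))}{(\eta-\zeta)(1-\bar\eta\zeta)}\ge0.\tag{3}$$

*Proof.* Now take $z=F(\eta)$: the maps $f_t=\rho\circ((1-t)F+tF(\eta)):\mathbb D\to\mathbb D$ all fix $\eta$, since $\rho(F(\eta))=\eta$. With $m(\zeta)=\frac{\zeta-\eta}{1-\bar\eta\zeta}$, Schwarz–Pick gives $|m(f_t(\zeta))|\le|m(\zeta)|$, with equality at $t=0$, and $m(\zeta)\ne0$. Differentiating $\log|m(f_t(\zeta))|$ at $t=0^+$,
$$\operatorname{Re}\Big[\frac{m'(\zeta)}{m(\zeta)}N(\zeta)(F(\eta)-F(\zeta))\Big]\le0,\qquad \frac{m'(\zeta)}{m(\zeta)}=\frac{1-|\eta|^2}{(\zeta-\eta)(1-\bar\eta\zeta)}.$$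
Divide by $1-|\eta|^2>0$ and change the sign. $\square$

As a check, for $\Omega=\mathbb D$, $F=\mathrm{id}$, $N=1$, inequality (3) reads $\operatorname{Re}\frac1{1-\bar\eta\zeta}\ge0$, which is true. The feature of (3) that matters later is that the denominator is a complex number whose argument we can steer by choosing $\zeta$.

## Hyperbolically bounded pieces shrink near the boundary

From now on $\Omega$ is bounded, convex and satisfies $(*)$. Since equicontinuity concerns families, we work with sequences. Fix a compact $K\subset\Omega$, put $r_0=\operatorname{dist}(K,\partial\Omega)$, and let $F_k$ be complex geodesics with $F_k(0)\in K$, with left inverses $\rho_k$ and functionals $N_k$. (For a single geodesic take $F_k=F$.)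

For a unit vector $v$, the map $\lambda\mapsto\rho_k(F_k(0)+\lambda v)$ sends $\{|\lambda|<r_0\}$ to $\mathbb D$ and $0$ to $0$, so $|N_k(0)v|\le1/r_0$. Thus $|a|\le M:=\operatorname{diam}(\Omega)/r_0$ in Lemma 4, and for all $k$, all $z\in\Omega$ and all $\zeta\in\mathbb D$
$$\operatorname{Re}\,\bar\zeta N_k(\zeta)(z-F_k(\zeta))\le M(1-|\zeta|^2).\tag{4}$$

We write
$$[\zeta,\zeta']=\Big|\frac{\zeta-\zeta'}{1-\bar\zeta\zeta'}\Big|,\qquad 1-[\zeta,\zeta']^2=\frac{(1-|\zeta|^2)(1-|\zeta'|^2)}{|1-\bar\zeta\zeta'|^2}.\tag{5}$$

We shall repeatedly use this form of the maximum principle: *if $h$ is holomorphic on a connected open set, $\operatorname{Re}h\le0$, and $\operatorname{Re}h=0$ at one point, then $h$ is constant.*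

**Lemma 6.** Let $\zeta_k\in\mathbb D$, $|\zeta_k|\to1$.

(i) If $\zeta_k'\in\mathbb D$ and $[\zeta_k,\zeta_k']\le c<1$, then $F_k(\zeta_k)-F_k(\zeta_k')\to0$. All limit points of $F_k(\zeta_k)$ lie in $\partial\Omega$.

(ii) $(1-|\zeta_k|^2)|F_k'(\zeta_k)|\to0$, and hence $(1-|\zeta_k|^2)/|N_k(\zeta_k)|\to0$.

*Proof.* We zoom in at $\zeta_k$: put $\varphi_k(\xi)=\frac{\xi+\zeta_k}{1+\bar\zeta_k\xi}$ and $G_k=F_k\circ\varphi_k$. By Montel, every subsequence of $(G_k)$ has a further subsequence converging locally uniformly to a holomorphic $G:\mathbb D\to\overline\Omega$. We claim that $G$ is a constant in $\partial\Omega$.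

First, $G(\mathbb D)\subset\partial\Omega$. Indeed $K_\Omega(F_k(0),G_k(\xi))=K_{\mathbb D}(0,\varphi_k(\xi))\to\infty$ because $|\varphi_k(\xi)|\to1$. If $G(\xi)$ were in $\Omega$, then, passing to a subsequence with $F_k(0)\to x\in K$, the left side would tend to $K_\Omega(x,G(\xi))<\infty$. Second, let $p=G(0)$ and let $\ell$ be a supporting functional at $p$. Then $\operatorname{Re}\ell(G-p)\le0$ with equality at $0$, so $\ell(G-p)$ is constant, equal to its value $0$ at the origin. By $(*)$, $G\equiv p$. This proves the claim.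

For (i), $F_k(\zeta_k)=G_k(0)$ and $F_k(\zeta_k')=G_k(\xi_k)$ with $|\xi_k|=[\zeta_k,\zeta_k']\le c$; along suitable subsequences of any subsequence, $G_k$ tends to a constant in $\partial\Omega$ uniformly on $\{|\xi|\le c\}$. For (ii), $(1-|\zeta_k|^2)F_k'(\zeta_k)=G_k'(0)\to0$ in the same way, and $1=N_kF_k'\le|N_k||F_k'|$ gives $1/|N_k(\zeta_k)|\le|F_k'(\zeta_k)|$. $\square$

In Proposition 1 this fails, as it must: where $\frac{1-|\zeta|^2}{|1-\zeta|^2}=1$ one has $|g|=\frac1{2e}$ and $|g'|=\frac{2|g|}{|1-\zeta|^2}$, so $(1-|\zeta|^2)|g'(\zeta)|=\frac1e$ at points arbitrarily close to $1$.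

**Lemma 7.** If $|\zeta_k|\to1$ and $F_k(\zeta_k)\to p$, then $p\in\partial\Omega$ and every limit point of $\bar\zeta_kN_k(\zeta_k)/|N_k(\zeta_k)|$ is a supporting functional at $p$. If $\zeta_k\to1$, the same holds for $N_k(\zeta_k)/|N_k(\zeta_k)|$; if in addition $\partial\Omega$ is $\mathcal C^1$, then $N_k(\zeta_k)/|N_k(\zeta_k)|\to\ell_p$.

*Proof.* The point $p$ is in $\partial\Omega$ by Lemma 6(i). Divide (4) at $\zeta=\zeta_k$ by $|N_k(\zeta_k)|$. The right side tends to $0$ by Lemma 6(ii), so a limit point $\nu$ satisfies $\operatorname{Re}\nu(z-p)\le0$ on $\Omega$, and $|\nu|=1$. If $\zeta_k\to1$, the factor $\bar\zeta_k$ is harmless. In the $\mathcal C^1$ case the only supporting functional of norm $1$ is $\ell_p$, so the sequence, living in a compact sphere, converges to it. $\square$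

It is tempting to hope that Lemma 6 already finishes the proof. It does not: one can reach a far boundary value through many hyperbolic steps, each moving the image by a tiny amount. For a scalar example, let $w=\log\frac4{1-\zeta}$ and $f(\zeta)=\exp(i\log w)$ on $\mathbb D$, with principal logarithms. Here $\operatorname{Re}w>\log2$ and $|\operatorname{Im}w|<\frac\pi2$, so $|f|=e^{-\arg w}\le e^{\pi/2}$. Also
$$(1-|\zeta|)|f'(\zeta)|=|f|\,\frac{1-|\zeta|}{|w|\,|1-\zeta|}\le\frac{e^{\pi/2}}{|w|}\cdot\frac{1-|\zeta|}{|1-\zeta|}\longrightarrow0\quad(|\zeta|\to1),$$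
because near $1$ the factor $1/|w|$ is small and $1-|\zeta|\le|1-\zeta|$, while away from $1$ the second fraction is small and $|w|\ge\log2$. Yet $f(r)=\exp(i\log\log\frac4{1-r})$ has no limit as $r\to1$. So the estimate $(1-|\zeta|)|f'|\to0$ alone does not give boundary values, and we need Lemma 5.

## Comparing two scales: radially, then in a sector

What must be compared are points that are hyperbolically far apart but close in the disc. The model situation is a point $\eta_k$ and a point on the same radius much further from $\partial\mathbb D$.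

**Lemma 8.** Let $\eta_k\in\mathbb D$, $\eta_k\to1$, $\sigma_k=\eta_k/|\eta_k|$, $\delta_k\to0^+$ and $(1-|\eta_k|)/\delta_k\to0$. If $F_k(\sigma_k(1-\delta_k))\to p$ and $F_k(\eta_k)\to q$, then $p=q$.

In this section we prove it when $\partial\Omega$ is $\mathcal C^1$. We prepare slightly more than the radius, namely the blow-up at scale $\delta_k$. Let $\mathbb H=\{\operatorname{Re}s>0\}$ and
$$\zeta_k(s)=\sigma_k(1-\delta_ks),\qquad s\in\mathbb H.$$
Since $|1-\delta_ks|^2=1-2\delta_k\operatorname{Re}s+\delta_k^2|s|^2$, for $s$ in a compact subset of $\mathbb H$ we have $\zeta_k(s)\in\mathbb D$ once $k$ is large. The point on the radius is $\zeta_k(1)$. Directly from the definitions,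
$$[\zeta_k(s),\zeta_k(1)]=\frac{|s-1|}{|s+1-\delta_ks|}\longrightarrow\frac{|s-1|}{|s+1|}<1,\tag{6}$$
uniformly on compact subsets of $\mathbb H$ (the modulus in the denominator is that of $\bar s+1-\delta_k\bar s$). For fixed $s\in\mathbb H$,
$$\eta_k-\zeta_k(s)=\sigma_k\big(|\eta_k|-1+\delta_ks\big)=\sigma_k\delta_k(s+o(1)),\qquad 1-\bar\eta_k\zeta_k(s)=(1-|\eta_k|)+|\eta_k|\delta_ks=\delta_k(s+o(1)).\tag{7}$$
Hence in (3) with $\zeta=\zeta_k(s)$ and $\eta=\eta_k$ the denominator is $\sigma_k\delta_k^2(s^2+o(1))$, with $\sigma_k\to1$.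

*The radial attempt.* The obvious choice is $s=1$. Multiply (3) by $\delta_k^2/|N_k(\zeta_k(1))|$ and let $k\to\infty$. By Lemma 7 we get $\operatorname{Re}\ell_p(q-p)\ge0$. Since $q\in\overline\Omega$ and $\ell_p$ is supporting, also $\operatorname{Re}\ell_p(q-p)\le0$. Thus $\operatorname{Re}\ell_p(q-p)=0$, that is, $q-p\in T_p(\partial\Omega)$. If $\Omega$ is strictly convex in the real sense, this gives $q=p$. But if $\Omega$ is only $\mathbb C$-strictly convex, we need the whole complex number $c=\ell_p(q-p)$ to vanish, and the radial comparison says nothing about $\operatorname{Im}c$. In the stadium example, with $p=(1,0)$ and $q=(1+i,0)$, we have $\ell_p(v)=v_1$ and $c=i$: these values satisfy everything obtained so far.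

The remedy is to leave the radius. Points $\zeta_k(s)$ with $s\in\mathbb H$ fixed stay at bounded hyperbolic distance from $\zeta_k(1)$, so neither the limit point $p$ nor the limit functional $\ell_p$ changes. But the denominator in (3) rotates by twice the argument of $s$, and this brings $\operatorname{Im}c$ into the inequality.

*Proof of Lemma 8 when $\partial\Omega$ is $\mathcal C^1$.* Fix $s\in\mathbb H$. By (6) and Lemma 6(i), $F_k(\zeta_k(s))\to p\in\partial\Omega$. Since $\zeta_k(s)\to1$, Lemma 7 gives $N_k(\zeta_k(s))/|N_k(\zeta_k(s))|\to\ell_p$. For $k$ large $\zeta_k(s)\ne\eta_k$ by (7). Multiply (3), for $F_k$, $\zeta=\zeta_k(s)$, $\eta=\eta_k$, by $\delta_k^2/|N_k(\zeta_k(s))|$ and let $k\to\infty$. With $c=\ell_p(q-p)$ this gives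
$$\operatorname{Re}\frac{c}{s^2}\ge0\qquad\text{for all }s\in\mathbb H.$$
For $s=e^{i\pi/4}$ we have $s^2=i$, and the inequality reads $\operatorname{Im}c\ge0$; for $s=e^{-i\pi/4}$ it reads $\operatorname{Im}c\le0$. For $s=1$ it reads $\operatorname{Re}c\ge0$, and $\operatorname{Re}c\le0$ because $\ell_p$ is supporting. So $c=0$, that is, $q\in(p+T_p^{\mathbb C}(\partial\Omega))\cap\overline\Omega=\{p\}$. $\square$

## Uniform equicontinuity from Lemmas 6 and 8

This section proves Theorem 2. It uses only Lemmas 6 and 8, so it will apply verbatim under $(*)$ once Lemma 8 is known there.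

**Step 1 (a bad sequence at the boundary).** The aim is to localize a failure. Suppose uniform equicontinuity fails for some compact $K$. Then there are $\varepsilon>0$, geodesics $F_k$ with $F_k(0)\in K$, and $\zeta_k,\eta_k\in\mathbb D$ with $|\zeta_k-\eta_k|\to0$ and $|F_k(\zeta_k)-F_k(\eta_k)|\ge\varepsilon$. Pass to a subsequence with $\zeta_k,\eta_k\to\tau\in\overline{\mathbb D}$. If $\tau\in\mathbb D$, Cauchy's estimates for uniformly bounded maps give a contradiction. So $|\tau|=1$. Replacing $F_k$ by the geodesic $F_k(\tau\,\cdot)$, which has the same value at $0$, we may take $\tau=1$.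

**Step 2 (climbing to a common height).** We connect $\zeta_k$ to $\eta_k$ by climbing radially from each point to a height $d_k$ at which the two positions are hyperbolically close. Let
$$d_k=\max(|\zeta_k-\eta_k|,\,1-|\zeta_k|,\,1-|\eta_k|),\qquad u_k=(1-d_k)\frac{\zeta_k}{|\zeta_k|},\qquad v_k=(1-d_k)\frac{\eta_k}{|\eta_k|}.$$
Then $d_k>0$ and $d_k\to0$; we take $k$ so large that $\zeta_k,\eta_k\ne0$ and $d_k<1$.

**Step 3 (the radial climbs).** We show that $F_k(\zeta_k)-F_k(u_k)\to0$ after passing to a subsequence. If $(1-|\zeta_k|)/d_k\to0$ along a subsequence, pass further so that $F_k(u_k)\to p$ and $F_k(\zeta_k)\to q$. Lemma 8, with $\zeta_k$ in the role of $\eta_k$ and $\delta_k=d_k$, gives $p=q$. Otherwise $1-|\zeta_k|\ge c\,d_k$ for some $c>0$ and all large $k$. Since $\zeta_k$ and $u_k$ lie on the same radius, $|1-\bar\zeta_ku_k|=(1-|\zeta_k|)+|\zeta_k|d_k\le2d_k$, and $1-|u_k|^2\ge d_k$. By (5),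
$$1-[\zeta_k,u_k]^2\ge\frac{c\,d_k\cdot d_k}{(2d_k)^2}=\frac c4,$$
and Lemma 6(i) applies. In the same way, $F_k(\eta_k)-F_k(v_k)\to0$ along a further subsequence.

**Step 4 (crossing at height $d_k$).** We show that $F_k(u_k)-F_k(v_k)\to0$. First,
$$\Big|\frac{\zeta_k}{|\zeta_k|}-\frac{\eta_k}{|\eta_k|}\Big|\le(1-|\zeta_k|)+|\zeta_k-\eta_k|+(1-|\eta_k|)\le3d_k,$$
so $|u_k-v_k|\le3d_k$. From $1-\bar u_kv_k=(1-|u_k|^2)+\bar u_k(u_k-v_k)$ we get $|1-\bar u_kv_k|\le2d_k+3d_k=5d_k$, while $1-|u_k|^2=1-|v_k|^2\ge d_k$. Hence $1-[u_k,v_k]^2\ge\frac1{25}$ by (5), and Lemma 6(i) applies.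

Steps 3 and 4 give $F_k(\zeta_k)-F_k(\eta_k)\to0$ along a subsequence, a contradiction. So the family is uniformly equicontinuous. Taking $K=\{F(0)\}$, each complex geodesic $F$ is uniformly continuous on $\mathbb D$ and hence extends continuously to $\overline{\mathbb D}$. This proves Theorem 2. $\blacksquare$

## Corners: a holomorphic family of supporting functionals

Now let $\Omega$ satisfy $(*)$ only. The argument for Lemma 8 breaks at one place: at a corner $p$ there are many supporting functionals, and the limit of $N_k(\zeta_k(s))/|N_k(\zeta_k(s))|$ may depend on $s$. The inequalities for $s=1$ and $s=e^{\pm i\pi/4}$ would then concern different numbers $c$. The way out is to keep the dependence on $s$ and make it holomorphic. For this we divide by one normalizing constant, $|N_k(\zeta_k(1))|$, for all $s$. The price is that local boundedness must be proved.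

We use Harnack's inequality in the form
$$u(\zeta)\le\frac{1+[\zeta,\zeta']}{1-[\zeta,\zeta']}\,u(\zeta')\qquad\text{for }u\ge0\text{ harmonic on }\mathbb D.\tag{8}$$

*Proof of Lemma 8 under $(*)$.* We keep $\zeta_k(s)$, (6) and (7); none of them used the $\mathcal C^1$ assumption. As before, $F_k(\zeta_k(s))\to p\in\partial\Omega$ for each $s\in\mathbb H$, by Lemma 6(i).

**Step 1 (local boundedness).** We show that the holomorphic maps
$$H_k(s)=\frac{N_k(\zeta_k(s))}{|N_k(\zeta_k(1))|}$$
are locally bounded on $\mathbb H$, by comparing $|N_k|$ with a nonnegative harmonic function. (On each compact subset of $\mathbb H$ they are defined for $k$ large.) Put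
$$g_k(\zeta)=-\frac{N_k(\zeta)(F_k(0)-F_k(\zeta))}{\zeta},$$
which is holomorphic on $\mathbb D$ because the numerator vanishes at $0$. Lemma 4 with $z=F_k(0)$, so that $a=0$, reads $-|\zeta|^2\operatorname{Re}g_k(\zeta)\le0$. Hence $\operatorname{Re}g_k\ge0$ on $\mathbb D$ (at $0$ by continuity). Next apply (4) to $z=F_k(0)+e$ with $|e|<r_0$ and take the supremum over $e$:
$$r_0|\zeta||N_k(\zeta)|\le|\zeta|^2\operatorname{Re}g_k(\zeta)+M(1-|\zeta|^2).\tag{9}$$
In the other direction, for $\zeta\ne0$,
$$|g_k(\zeta)|\le\operatorname{diam}(\Omega)\,|N_k(\zeta)|/|\zeta|.\tag{10}$$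

Let $L\subset\mathbb H$ be compact. By (6) there is $c_L<1$ with $[\zeta_k(s),\zeta_k(1)]\le c_L$ for $s\in L$ and $k$ large, so (8) gives $\operatorname{Re}g_k(\zeta_k(s))\le C_L\operatorname{Re}g_k(\zeta_k(1))$. For $k$ large $|\zeta_k(s)|\ge\frac12$ on $L\cup\{1\}$, and $1-|\zeta_k(s)|^2\le2\delta_k\operatorname{Re}s$. Combining (9) at $\zeta_k(s)$, Harnack, and (10) at $\zeta_k(1)$,
$$\tfrac{r_0}2|N_k(\zeta_k(s))|\le C_L\cdot2\operatorname{diam}(\Omega)\,|N_k(\zeta_k(1))|+2M\delta_k\operatorname{Re}s,$$
so $|N_k(\zeta_k(s))|\le C_L'\big(|N_k(\zeta_k(1))|+\delta_k\big)$ on $L$. Finally $\delta_k\le1-|\zeta_k(1)|^2$, and Lemma 6(ii) at $\zeta_k(1)$ gives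
$$\delta_k=o\big(|N_k(\zeta_k(1))|\big).\tag{11}$$
So $|H_k|\le2C_L'$ on $L$ for $k$ large.

**Step 2 (the limit family).** We pass to a limit and find its properties. By Montel and a diagonal argument, along a subsequence $H_k\to H$ locally uniformly on $\mathbb H$. The limit $H$ is holomorphic and $|H(1)|=1$. Divide (4) at $\zeta=\zeta_k(s)$ by $|N_k(\zeta_k(1))|$. The right side is at most $2M\operatorname{Re}s\cdot\delta_k/|N_k(\zeta_k(1))|\to0$ by (11), and $\overline{\zeta_k(s)}\to1$. Hence
$$\operatorname{Re}H(s)(z-p)\le0\qquad\text{for all }z\in\overline\Omega,\ s\in\mathbb H.$$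
Put $c(s)=H(s)(q-p)$, a holomorphic function on $\mathbb H$. Since $q\in\overline\Omega$, $\operatorname{Re}c\le0$ on $\mathbb H$. Multiply (3), with $\zeta=\zeta_k(s)$, $\eta=\eta_k$, by $\delta_k^2/|N_k(\zeta_k(1))|$ and use (7): in the limit,
$$\operatorname{Re}\frac{c(s)}{s^2}\ge0\qquad\text{for all }s\in\mathbb H.$$

**Step 3 (the maximum principle freezes $c$).** We now show $c\equiv0$. At $s=1$ the two inequalities give $\operatorname{Re}c(1)=0$. By the maximum principle $c$ is constant, $c\equiv iy$ with $y\in\mathbb R$. At $s=e^{i\pi/4}$ the second inequality reads $\operatorname{Re}(iy/i)=y\ge0$, and at $s=e^{-i\pi/4}$ it reads $-y\ge0$. So $y=0$. Since $|H(1)|=1$, $H(1)$ is a supporting functional at $p$ with $H(1)(q-p)=0$, and $(*)$ gives $q=p$. $\square$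

With Lemma 8 established under $(*)$, the previous section proves both conclusions of Theorem 2 for every bounded convex $\Omega$ satisfying $(*)$. This is the first part of Theorem 3.

## Injectivity of the boundary map

It remains to prove the last statement of Theorem 3. Let $F$ be a complex geodesic with extension $\overline F$. By Lemma 6(i), $\overline F(\partial\mathbb D)\subset\partial\Omega$. Moreover $F(\mathbb D)\subset\Omega$, and $F$ is injective on $\mathbb D$, being an isometry. So only injectivity on $\partial\mathbb D$ is at stake. Suppose two distinct boundary points have the same image $p$. After a rotation of the parameter we may call them $1$ and $\tau$, so $\overline F(1)=\overline F(\tau)=p$ with $\tau\ne1$, $|\tau|=1$.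

**Step 1 (two functions with nonnegative real part).** We let $\eta$ reach the boundary in Lemma 5. Put $X(\zeta)=N(\zeta)(p-F(\zeta))$. Letting $\eta\to1$ and $\eta\to\tau$ in (3), and using $(\tau-\zeta)(1-\bar\tau\zeta)=\tau(1-\bar\tau\zeta)^2$, we see that
$$A(\zeta)=\frac{X(\zeta)}{(1-\zeta)^2},\qquad B(\zeta)=\frac{X(\zeta)}{\tau(1-\bar\tau\zeta)^2}$$
have nonnegative real part on $\mathbb D$. The tension between them comes from
$$\tau(1-\bar\tau)^2=\tau-2+\bar\tau=-|1-\tau|^2<0:$$
near $\zeta=1$ the denominator of $B$ is approximately negative, so on the radius to $1$ the functions $A$ and $B$ have nearly opposite phases.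

**Step 2 ($B$ is an imaginary constant).** We compare growth on the radius. A holomorphic function with nonnegative real part satisfies $|A(r)|\le|\operatorname{Im}A(0)|+\frac{1+r}{1-r}\operatorname{Re}A(0)$ by the Herglotz formula, so $|A(r)|=O(1/(1-r))$ as $r\to1$. Since $\tau(1-\bar\tau r)^2=-|1-\tau|^2+O(1-r)$,
$$B(r)=\frac{A(r)(1-r)^2}{\tau(1-\bar\tau r)^2}=-\frac{A(r)(1-r)^2}{|1-\tau|^2}\big(1+O(1-r)\big).$$
The main term has real part at most $0$, because $\operatorname{Re}A\ge0$. Therefore
$$\operatorname{Re}B(r)\le O\big(|A(r)|(1-r)^3\big)=O\big((1-r)^2\big).$$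
On the other hand, Harnack gives $\operatorname{Re}B(r)\ge\frac{1-r}{1+r}\operatorname{Re}B(0)$. Dividing by $1-r$ and letting $r\to1$, we get $\operatorname{Re}B(0)\le0$, hence $\operatorname{Re}B(0)=0$. By the maximum principle applied to $-B$, $B\equiv ib$ with $b\in\mathbb R$.

**Step 3 ($X\equiv0$).** We feed this back into $A$ in a sector at $1$, as in Lemma 8. Now $X(\zeta)=ib\,\tau(1-\bar\tau\zeta)^2$. Put $\zeta=1-te^{\pm i\pi/4}$ with $t>0$ small, which lies in $\mathbb D$. Then $(1-\zeta)^2=\pm i\,t^2$ and
$$0\le t^2\operatorname{Re}A(\zeta)=\operatorname{Re}\frac{ib\,\tau(1-\bar\tau\zeta)^2}{\pm i}\longrightarrow\operatorname{Re}\frac{-ib\,|1-\tau|^2}{\pm i}=\mp\,b\,|1-\tau|^2\qquad(t\to0^+).$$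
Both signs together force $b=0$, so $X\equiv0$.

**Step 4 (the whole circle collapses to $p$).** We conclude with $(*)$. Let $\sigma\in\partial\mathbb D$ and $\zeta_k\to\sigma$ in $\mathbb D$. By Lemma 7 (with $F_k=F$) a limit point $\ell$ of $\bar\zeta_kN(\zeta_k)/|N(\zeta_k)|$ is a supporting functional at $\overline F(\sigma)$. Since $N(\zeta_k)(p-F(\zeta_k))=X(\zeta_k)=0$ for all $k$, we get $\ell(p-\overline F(\sigma))=0$. As $p\in\overline\Omega$, condition $(*)$ at the boundary point $\overline F(\sigma)$ gives $p=\overline F(\sigma)$. So $\overline F\equiv p$ on $\partial\mathbb D$, and by the maximum principle $F$ is constant, which is impossible for an isometry.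

Hence $\overline F$ is a continuous injection of the compact set $\overline{\mathbb D}$ into $\mathbb C^n$, that is, a homeomorphism onto its image, with $\overline F(\partial\mathbb D)\subset\partial\Omega$. This completes the proof of Theorem 3. $\blacksquare$
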